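# Correlations of commuting transformations along generalized polynomials

## 1. A circle rotation sampled at bracket times

Write $e(t)=e^{2\pi i t}$, let $[t]$ be the integer part (floor) of $t$, and $\{t\}=t-[t]$. Take the circle $\mathbb T=\mathbb R/\mathbb Z$ with Lebesgue measure $\mu$, the rotation $Tx=x+\beta$, and $f_0(x)=e(-x)$, $f_1(x)=e(x)$. Fix an irrational $\alpha$ and look at the correlation of $f_0$ and $f_1$ at time $[n\alpha]$:
$$a(n)=\int f_0\cdot f_1\circ T^{[n\alpha]}\,d\mu=e([n\alpha]\beta)=e(n\alpha\beta)\,e(-\beta\{n\alpha\}).$$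
So $a(n)=e(n\alpha\beta)\,G(n\alpha)$ with $G(t)=e(-\beta\{t\})$, a function on $\mathbb T$ continuous except possibly at $0$. Up to that discontinuity, $a(n)$ is a continuous function sampled along the orbit of $0$ under the rotation of $\mathbb T^2$ by $(\alpha\beta,\alpha)$. Repair the discontinuity: for $0<\eta<\frac12$ pick a continuous $G_\eta:\mathbb T\to\{|z|\le1\}$ equal to $G$ outside $(-\eta,\eta)$ mod $1$, and put
$$a_{st}(n)=e(n\alpha\beta)\,G_\eta(n\alpha),\qquad a_{er}=a-a_{st}.$$
The error vanishes unless $n\alpha\in(-\eta,\eta)$ mod $1$, and $|a_{er}|\le2$. By equidistribution of $n\alpha$, uniform over all long intervals, the average of $|a_{er}|^2$ over a long interval is at most $8\eta+o(1)$. Thus $a$ is a very structured sequence plus an error small in mean square. The averages of $a$ over long intervals also converge, since a bounded function with a null closed set of discontinuities is being averaged along an orbit of a rotation of a compact group.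

Now nest the brackets. At time $[\gamma n[\alpha n]]$ the same rotation gives
$$e([\gamma n[\alpha n]]\beta)=e(\beta\gamma\, n[\alpha n])\;e(-\beta\{\gamma n[\alpha n]\}),$$
and we must understand $e(\theta n[\alpha n])$. Let $H$ be $\mathbb R^3$ with the multiplication $(x,y,z)(x',y',z')=(x+x',y+y',z+z'+xy')$ (the Heisenberg group) and $\Gamma=\mathbb Z^3$. Multiplying $(x,y,z)$ on the right by $(-[x],-[y],c)$ with $c\in\mathbb Z$ gives $(\{x\},\{y\},z-x[y]+c)$. So the coset $(x,y,z)\Gamma$ has coordinates $(\{x\},\{y\},\{z-x[y]\})$ in $[0,1)^3$. For $g=(\theta,\alpha,0)$ one finds by induction $g^n=(n\theta,n\alpha,\binom n2\theta\alpha)$. The third coordinate of $g^n\Gamma$ is therefore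
$$\zeta(n)=\Big\{\tbinom n2\alpha\theta-n\theta[n\alpha]\Big\},\qquad\text{so}\qquad e(\theta n[\alpha n])=e\big(\tbinom n2\alpha\theta\big)\,e(-\zeta(n)).$$
The factor $e(\binom n2\alpha\theta)$ comes from a related space. Let $H'\subset H$ be the subgroup with first coordinate in $\mathbb Z$. Since $(x,y,z)(-x,0,0)=(0,y,z)$, the quotient $H'/\Gamma$ is $\mathbb T^2$ with coordinates $(y,z)$ mod $1$. The element $g'=(1,\alpha\theta,0)$ sends $(y,z)$ to $(y+\alpha\theta,z+y)$, and the orbit of $(0,0)$ is $(n\alpha\theta,\binom n2\alpha\theta)$. So the nested bracket is again a function, continuous off a small set, sampled along an orbit, but on quotients of nilpotent groups.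

In these examples the system was itself algebraic. We now ask what survives for arbitrary commuting transformations of a probability space, several functions, and arbitrary nested brackets. Are the correlations still nilpotent orbits up to a small mean-square error, and do the averages still converge?

## 2. Correlation sequences with generalized polynomial times

**Definition (system).** A *system* $(X,\mathcal X,\mu,T_1,\dots,T_\ell)$ is a probability space with invertible, commuting, measure preserving $T_1,\dots,T_\ell:X\to X$. We write $Tf=f\circ T$, and for $v\in\mathbb Z^\ell$ we put $T^vf=f\circ(T_1^{v_1}\cdots T_\ell^{v_\ell})$. Then $T^uT^v=T^{u+v}$ and $T^v(fg)=T^vf\cdot T^vg$.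

**Definition (generalized polynomial).** *Generalized polynomials* (GPs) on $\mathbb N$ are the real-valued functions obtained from real polynomials by finitely many additions, multiplications and integer parts. For instance $[\gamma n[\alpha n]]$ and $\{\alpha n\}=\alpha n-[\alpha n]$ are GPs. A GP on $\mathbb Z^d$ is the same with $d$ integer variables. For each GP on $\mathbb N$ we fix a formula defining it; the formula extends it to $\mathbb Z$.

**Definition (nilsequence).** A *nilmanifold* is $G/\Gamma$ with $G$ a nilpotent Lie group and $\Gamma$ a discrete cocompact subgroup. With $G=G_1\supset G_2\supset\cdots$ the lower central series, "$k$-step" means $G_{k+1}=1$, that is, step at most $k$. A *$k$-step nilsequence* is a uniform limit of sequences $n\mapsto F(g^nx)$ with $x\in G/\Gamma$ in a $k$-step nilmanifold, $g\in G$, $F\in C(G/\Gamma)$. In Section 1, $e(n\alpha\beta)G_\eta(n\alpha)$ is a $1$-step nilsequence and $e(\binom n2\alpha\theta)$ a $2$-step one. The group $H'$ shows that $G$ need not be connected.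

Given a system, $f_0,\dots,f_m\in L^\infty(\mu)$ and functions $p_{i,j}:\mathbb N\to\mathbb R$ ($1\le i\le\ell$, $1\le j\le m$), put
$$a(n)=\int f_0\cdot\Big(\prod_{i=1}^\ell T_i^{[p_{i,1}(n)]}\Big)f_1\cdot\ldots\cdot\Big(\prod_{i=1}^\ell T_i^{[p_{i,m}(n)]}\Big)f_m\,d\mu .\tag{1}$$
Limits and upper limits "as $N-M\to\infty$" of averages over $M\le n<N$ are always uniform in $M$. The two statements in question are these.

**(a)** For all $\ell,m\in\mathbb N$ and all GPs $p_{i,j}$ there is $k\in\mathbb N$, depending only on $\ell$, $m$ and the family $(p_{i,j})$ (not on the system, the functions or $\varepsilon$), such that for every system, all $f_0,\dots,f_m\in L^\infty(\mu)$ and every $\varepsilon>0$ we can write $a=a_{st}+a_{er}$ with $a_{st}$ a $k$-step nilsequence and $\limsup_{N-M\to\infty}\frac1{N-M}\sum_{n=M}^{N-1}|a_{er}(n)|^2\le\varepsilon$.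

**(b)** For every system, all GPs $p_{i,j}$ and all $f_1,\dots,f_m\in L^\infty(\mu)$, the averages
$$\frac1{N-M}\sum_{n=M}^{N-1}\Big(\prod_{i=1}^\ell T_i^{[p_{i,1}(n)]}\Big)f_1\cdot\ldots\cdot\Big(\prod_{i=1}^\ell T_i^{[p_{i,m}(n)]}\Big)f_m$$
converge in $L^2(\mu)$ as $N-M\to\infty$.

When all $p_{i,j}$ are real polynomials both statements are known, and $k$ then depends only on $\ell$, $m$ and the maximal degree. That they hold for generalized polynomials is a conjecture taken from Andreas Koutsogiannis, "Integer part polynomial correlation sequences", arXiv:1512.01313 (2015). We prove that the conjecture is true, in a slightly more precise form.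

A *box* in $\mathbb Z^d$ is a product of $d$ finite nonempty intervals of integers, and $\sigma(I)$ is its smallest side length (number of points). "$x_I\to x$ as $\sigma(I)\to\infty$" means: for every $\varepsilon>0$ there is $L$ with $|x_I-x|\le\varepsilon$ for **all** boxes with $\sigma(I)\ge L$; similarly for $\limsup_{\sigma(I)\to\infty}$. $\mathbb E_{x\in A}$ is the average over a finite set $A$. A *$\mathbb Z^d$-action by translations* on $G/\Gamma$ is given by a homomorphism $\varphi:\mathbb Z^d\to G$. $\mathbb D$ is the closed unit disc.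

**Definition (weights).** $\mathcal W^d$ is the set of functions $w(\mathbf n)=u(\mathbf n)\,\Psi(\varphi(\mathbf n)y)$ on $\mathbb Z^d$, where $u$ is a bounded GP, $\varphi$ is a $\mathbb Z^d$-action by translations on a nilmanifold $X_1$, $y\in X_1$ and $\Psi\in C(X_1)$.

**Theorem B.** Let $D\ge1$, let $q_1,\dots,q_m:\mathbb Z^D\to\mathbb Z^\ell$ have GP coordinates, and let $w\in\mathcal W^D$. For every system and all $f_j\in L^\infty(\mu)$, the averages $\mathbb E_{l\in J}\,w(l)\prod_jT^{q_j(l)}f_j$ converge in $L^2(\mu)$ as $\sigma(J)\to\infty$, $J\subset\mathbb Z^D$ boxes.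

With $D=1$, $w=1$, $q_j=([p_{1,j}],\dots,[p_{\ell,j}])$ this is (b).

**Theorem A.** Statement (a) holds. Moreover $a_{st}$ may be taken of the form $\Phi(g^ne_0)$ with $(Y,g)$ an ergodic $k$-step nilsystem (a nilmanifold with Haar measure and a translation $g$), $\Phi\in C(Y)$, $e_0\in Y$, and $\lim_{N-M\to\infty}\frac1{N-M}\sum_{n=M}^{N-1}|a(n)-a_{st}(n)|^2$ exists and is $\le\varepsilon$.

Theorem B is proved first, and the proof of Theorem A uses it.

## 3. Bounded generalized polynomials as functions on nilmanifolds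

Two theorems say that Section 1 was typical.

**Fact BL** (Bergelson–Leibman, Acta Math. 198 (2007)). Every bounded GP $u$ on $\mathbb Z^d$ has the form $u(\mathbf n)=f(\varphi(\mathbf n)x)$ with $\varphi$ an ergodic $\mathbb Z^d$-action by translations on a nilmanifold $X$, $x\in X$, and $f$ piecewise polynomial on $X$. In particular $f$ is bounded and continuous off a closed set of Haar measure $0$.

For $u(n)=\{\alpha n\}$, $\alpha$ irrational: $X=\mathbb T$, $\varphi(n)$ is rotation by $n\alpha$, $x=0$, $f(t)=\{t\}$.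

**Fact L** (Leibman, Ergodic Theory Dynam. Systems 25 (2005), $\mathbb Z^d$-actions). For a $\mathbb Z^d$-action by translations on a nilmanifold, every orbit closure is uniquely ergodic. If the action is ergodic for Haar measure, it is uniquely ergodic and every orbit is dense.

The weights have good closure properties. Products: $u_1u_2$ is a bounded GP, and $\Psi_1\otimes\Psi_2$ lives on the product nilmanifold with the product action. Conjugation is clear. If $\Lambda(\mathbf n)=A\mathbf n+b$ maps $\mathbb Z^{d'}$ to $\mathbb Z^d$ with integer coefficients and $w\in\mathcal W^d$, then $w\circ\Lambda\in\mathcal W^{d'}$, since $\varphi(A\mathbf n+b)y=\varphi(A\mathbf n)(\varphi(b)y)$. In particular we may add dummy variables. Bounded GPs, such as $\{0,1\}$-valued ones, are weights (take $X_1$ a point).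

**Lemma 1.** If $w$ is a finite linear combination of elements of $\mathcal W^d$, then $\mathbb E_{\mathbf n\in I}w(\mathbf n)$ converges as $\sigma(I)\to\infty$.

*Proof.* Let $w=u\cdot\Psi(\varphi_1(\cdot)y)$ and write $u=f(\varphi(\cdot)x)$ on $X$ as in Fact BL. Let $Z$ be the orbit closure of $(x,y)$ under $\varphi\times\varphi_1$. By Fact L it is uniquely ergodic, with measure $m_Z$. The image of $m_Z$ on $X$ is $\varphi$-invariant, hence is Haar measure, because $\varphi$ is uniquely ergodic. So the discontinuities of $f\otimes\Psi$ on $Z$ lie in (closed Haar-null set)$\,\times X_1$, which is $m_Z$-null. The empirical measures of the orbit of $(x,y)$ on boxes with $\sigma(I)\to\infty$ have only invariant limit points, because a fixed shift changes a large box by a negligible proportion. Hence they converge weak* to $m_Z$. A bounded function continuous off a closed $m_Z$-null set then has convergent averages. $\square$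

**Theorem B for one function.** Lemma 1 settles $m=1$, $w=1$ by the spectral theorem. Let $\sigma_f$ be the spectral measure of $f$ on $\mathbb T^\ell$. Then
$$\Big\|\mathbb E_{l\in J}T^{q(l)}f-\mathbb E_{l\in J'}T^{q(l)}f\Big\|_2^2=\int_{\mathbb T^\ell}\Big|\mathbb E_{l\in J}e(q(l)\cdot\theta)-\mathbb E_{l\in J'}e(q(l)\cdot\theta)\Big|^2d\sigma_f(\theta).$$
For fixed $\theta$, $v(l)=q(l)\cdot\theta$ is a GP, $\{v\}=v-[v]$ is a bounded GP, and $e(v)=e(\{v\})$ is a uniform limit of complex polynomials in $\{v\}$, hence of linear combinations of weights. So $\mathbb E_{l\in J}e(v(l))$ converges by Lemma 1. For fixed $\theta$ the supremum of the integrand over boxes with $\sigma(J),\sigma(J')\ge L$ thus tends to $0$ as $L\to\infty$. It is bounded, and measurable as a supremum over countably many boxes, so dominated convergence gives the Cauchy property.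

For $m\ge2$ there is no spectral theorem for $T^{q_1}f_1\cdots T^{q_m}f_m$, and we need an induction on the exponents.

## 4. Differencing a bracket, and a degree that drops

The standard tool for products along polynomials is differencing: pass from $q(l)$ to $q(l+h)-q(l)$, which has lower degree in $l$, and iterate. Try it on $r(l)=[\alpha l]$, $\alpha$ irrational. With $\delta_hr(l)=r(l+h)-r(l)$ and the sawtooth $s(t)=\{t\}$ on $\mathbb T$ we have $r(l)=\alpha l-s(\alpha l)$. So $\delta_{h_k}\cdots\delta_{h_1}r(l)$ is a constant minus $(\delta_{h_k\alpha}\cdots\delta_{h_1\alpha}s)(\alpha l)$. If this were constant in $l$, the right-continuous function $\delta_{h_k\alpha}\cdots\delta_{h_1\alpha}s$ would be constant on a dense set, hence constant. But its Fourier coefficient at frequency $1$ is $\widehat s(1)\prod_i(e(h_i\alpha)-1)$ with $\widehat s(1)=\int_0^1te(-t)\,dt=\frac i{2\pi}$, which is nonzero when all $h_i\ne0$. So however often we difference $[\alpha l]$, it never becomes independent of $l$. Differencing fails to terminate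 already on the simplest bracket.

The way around is to look at what differencing does pointwise:
$$[\alpha(l+h)]=[\alpha l]+[\alpha h]+c_h(l),\qquad c_h(l)=1\text{ if }\{\alpha l\}+\{\alpha h\}\ge1,\quad c_h(l)=0\text{ otherwise}.$$
On each of the two sets $\{c_h=0\}$, $\{c_h=1\}$ the difference is independent of $l$. The indicators of these sets are bounded GPs in $(l,h)$, and we treat them as weights, which Fact BL controls. So differencing does lower a suitable degree once we cut into finitely many GP pieces. We now define that degree, keeping track of parameters such as $h$.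

Fix $D$. Consider GPs in $l\in\mathbb Z^D$ and parameters $n=(n_1,\dots,n_p)\in\mathbb Z^p$.

**Definition (degree filtration).** The sets $R_d^p$ ($d\ge0$) are generated by the rules:

1. every GP in $n$ alone is in $R_0^p$;
2. $l^1,\dots,l^D\in R_1^p$ (the coordinates of $l$);
3. $R_d^p\subset R_{d+1}^p$;
4. $R_d^p+R_d^p\subset R_d^p$;
5. $R_d^pR_e^p\subset R_{d+e}^p$;
6. $r\in R_d^p\Rightarrow[r]\in R_d^p$.

Put $R_{-1}^p=\{0\}$.

For example $[\alpha l]\in R_1$ and $\gamma l[\alpha l]\in R_2$ (with $D=1$). By induction on the rules, an element of $R_d^p$ is, for fixed $n$, bounded by $C_n(1+|l|)^d$. So $\gamma l[\alpha l]\notin R_1$ if $\alpha\gamma\ne0$. Boundedness, on the other hand, does not give degree $0$: only rules 1, 4, 5, 6 with degrees $0$ produce elements of $R_0^p$, so these depend on $n$ only, and $c_h(l)$ is bounded but depends on $l$.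

Every GP in $(l,n)$ lies in some $R_d^p$. The rules survive adding dummy parameters (so $R_d^p\subset R_d^{p'}$ for $p<p'$), permuting or renaming parameters, and substituting $0$ for some parameters. Hence an element of $R_d^{p'}$, $p'>p$, which as a function depends only on $l,n_1,\dots,n_p$ lies in $R_d^p$: substitute $0$ for the other parameters.

**Lemma 2.** Let $r\in R_d^p$. There are finitely many $\{0,1\}$-valued GPs $\chi_i(l,n,h)$, $h\in\mathbb Z^D$, with $\sum_i\chi_i=1$, and $r_i'\in R_{d-1}^{p+D}$ (variable $l$, parameters $n,h$) with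
$$r(l+h,n)=r(l,n)+r_i'(l,n,h)\qquad\text{whenever }\chi_i(l,n,h)=1.\tag{2}$$

*Proof.* Induction on the derivation of "$r\in R_d^p$". If $d=0$, then $r$ depends on $n$ only; take one piece $\chi=1$ and $r'=0$. Let $d\ge1$, and consider the last rule used.

*Rule 2.* If $r=l^i$, take one piece and $r'=h^i$, a GP in the parameters, so $r'\in R_0^{p+D}$ (in $R_{d-1}^{p+D}$ with $d=1$).

*Rule 3.* If $r\in R_{d-1}^p$ was derived before, the $r_i'\in R_{d-2}^{p+D}\subset R_{d-1}^{p+D}$ given by induction serve.

*Rule 4.* For $r+s$ with pieces $\chi_i$, $\tilde\chi_j$, use the common refinement $\chi_i\tilde\chi_j$ and the differences $r_i'+s_j'$.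

*Rule 5.* Let $r\in R_{d_1}$, $s\in R_{d_2}$, $d_1+d_2=d$. Where $\chi_i\tilde\chi_j=1$, the difference of $rs$ is $rs_j'+r_i's+r_i's_j'$. If $d_1,d_2\ge1$ the three terms are in $R_{d-1},R_{d-1},R_{d-2}$. If $d_1=0$ then $r_i'=0$ and only $rs_j'\in R_{d-1}$ remains; likewise if $d_2=0$.

*Rule 6.* For $[r]$ with $r\in R_d$, put $c_i=[r+r_i']-[r]-[r_i']$. Since $[x+y]-[x]-[y]\in\{0,1\}$, this is a $\{0,1\}$-valued GP in $(l,n,h)$. Where $\chi_i=1$ we have $[r(l+h,n)]=[r+r_i']=[r]+[r_i']+c_i$. Use the pieces $\chi_ic_i$ and $\chi_i(1-c_i)$ with the differences $[r_i']+1$ and $[r_i']$. Both are in $R_{d-1}^{p+D}$, as $d-1\ge0$. $\square$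

Now pass to exponents with values in $\mathbb Z^\ell$. Let $V^p$ (resp. $V_e^p$) be the group of $\mathbb Z^\ell$-valued functions of $(l,n_1,\dots,n_p)$ with all coordinates in $\bigcup_dR_d^p$ (resp. $R_e^p$). It is a group because $-1\in R_0^p$. Identify a function of $(l,n_1,\dots,n_p)$ with a function of $l$ and an infinite list $n_1,n_2,\dots$ that depends only on the first $p$ parameters. Then $V^p\subset V^{p+1}$, $V_e^p\subset V_e^{p+1}$. Put $V=\bigcup_pV^p$ and $V_e=\bigcup_pV_e^p$. These are groups, $V_0\subset V_1\subset\cdots$, $\bigcup_eV_e=V$, and $V_e\cap V^p=V_e^p$ by the substitution remark. Elements of $V_0$ do not depend on $l$.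

**Corollary 3.** Let $v_j\in V_{f_j}\cap V^p$, $f_j\ge1$, for finitely many $j$. There are $\{0,1\}$-valued GPs $\chi_\kappa(l,n,h)$, $\kappa\le K$, with $\sum_\kappa\chi_\kappa=1$, and $d_{j,\kappa}\in V_{f_j-1}\cap V^{p+D}$ with $v_j(l+h,n)=v_j(l,n)+d_{j,\kappa}(l,n,h)$ whenever $\chi_\kappa(l,n,h)=1$.

*Proof.* Apply Lemma 2 to every coordinate of every $v_j$, take a common refinement, and replace each difference $r'$ by $[r']$, which has the same degree bound. Where $\chi_\kappa=1$ this changes nothing, as there $r'$ is a difference of integers. $\square$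

## 5. An induction on finite sets of exponents

When we difference a product with exponents $Q=\{q_1,\dots,q_m\}$, one exponent $q$ is eliminated, and each of the others, together with $0$, is replaced by finitely many functions: itself, plus elements of degree lower than that of its difference from $q$. The number of functions may grow. The next lemma says that the process terminates. For $q,s\in V$ let
$$f_q(s)=\min\{f\ge0:\ s-q\in V_f\}.$$

**Lemma 4.** Let $\mathcal G$ be a collection of finite subsets of $V$ such that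

* (G0) $\emptyset\in\mathcal G$.
* (G1) If $q\in Q$, and $q\in V_0$ or $q-q'\in V_0$ for some $q'\in Q\setminus\{q\}$, and $Q\setminus\{q\}\in\mathcal G$, then $Q\in\mathcal G$.
* (G2) Let $q\in Q$ with $s-q\notin V_0$ for all $s\in(Q\setminus\{q\})\cup\{0\}$. If $\mathcal G$ contains every finite $Q'\subset V$ such that each $q'\in Q'$ satisfies $q'-s\in V_{f_q(s)-1}$ for some $s\in(Q\setminus\{q\})\cup\{0\}$, then $Q\in\mathcal G$.

Then $\mathcal G$ contains all finite subsets of $V$.

For a feeling, take $D=\ell=1$ and an irrational $\alpha$. For $Q=\{[\alpha l]\}$, (G2) with $q=[\alpha l]$ asks for all finite $Q'\subset V_0$, and these come from (G0) and (G1). For $Q=\{[\alpha l],[2\alpha l]\}$ and $q=[2\alpha l]$ the differences $0-q$ and $[\alpha l]-q$ have degree $1$ and depend on $l$, so $Q'\subset V_0\cup([\alpha l]+V_0)$. By (G1) such $Q'$ reduces to $\emptyset$ or to a single element of $[\alpha l]+V_0$, treated as before. For $Q=\{q\}$ with $q=[\gamma l[\alpha l]]$ and $\gamma\ne0$, the growth bound gives $f_q(0)=2$, so (G2)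 asks for **every** finite $Q'\subset V_1$: the size is out of control, but the degree has dropped.

*Proof.* Let $b\in V$, $e\ge0$, and let $O\ni0$ be finite with $O\cap(b+V_e)=\emptyset$. For $s\in O$ we have $s-b\notin V_e$, so $f_b(s)\ge e+1$. Replacing $b$ by another element of $b+V_e$ changes $s-b$ by an element of $V_e$, so $f_b(s)$ depends only on the coset. Call a finite $O'\ni0$ *derived* from $O$ (relative to $b+V_e$) if each $s'\in O'$ has some $s\in O$ with $s'-s\in V_{f_b(s)-1}$. Then, with $f=f_b(s)$, $s'-b=(s-b)+(s'-s)$ is in $V_f\setminus V_{f-1}$, so $f_b(s')=f_b(s)$. It follows that $O'\cap(b+V_e)=\emptyset$ and that "derived" is transitive. Also $O$ is derived from $O$.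

**Claim($e$).** Let $O\ni0$ be finite, $O\cap(b+V_e)=\emptyset$, and $B\subset b+V_e$ finite. If $O'\setminus\{0\}\in\mathcal G$ for all $O'$ derived from $O$ relative to $b+V_e$, then $(O\cup B)\setminus\{0\}\in\mathcal G$.

The claim lets us add a whole cluster $B$ of exponents at mutual distance $V_e$, provided all derived versions of the rest are under control. We prove it by induction on $e$. If $B=\emptyset$, take $O'=O$.

**Step 1 (the case $e=0$, by one use of (G2)).** Let $B\ne\emptyset$. Elements of $B$ differ by elements of $V_0$, so by (G1) it is enough to treat one of them, which we may call $b$; the others are then added one at a time. So let $B=\{b\}$ and apply (G2) with $Q=(O\cup\{b\})\setminus\{0\}$ and $q=b$. Here $0\ne b$ and $(Q\setminus\{b\})\cup\{0\}=O$. The condition $s-b\notin V_0$ holds for $s\in O$. If $Q'$ is as in (G2), then $Q'\cup\{0\}$ is derived from $O$, so $Q'\setminus\{0\}\in\mathcal G$. If $0\in Q'$, then $Q'\in\mathcal G$ by (G1), since $0\in V_0$. Hence $Q\in\mathcal G$.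

**Step 2 (the case $e\ge1$, by peeling off one coset of $V_{e-1}$).** Induct on the number $t$ of cosets of $V_{e-1}$ that meet $B$, for all $O$ simultaneously; $t=0$ is done. Let $B=B_1\cup\dots\cup B_t$ be the decomposition into cosets, $b_1\in B_1$, and $O_1=O\cup B_2\cup\dots\cup B_t$. Then $O_1\cap(b_1+V_{e-1})=\emptyset$. By Claim($e-1$) for $O_1,B_1$ it suffices that $O_1'\setminus\{0\}\in\mathcal G$ for all $O_1'$ derived from $O_1$ relative to $b_1+V_{e-1}$. For $s\in O$, $f_{b_1}(s)=f_b(s)\ge e+1$. For $s\in B_j$, $j\ge2$, we have $s-b_1\in V_e\setminus V_{e-1}$, so $f_{b_1}(s)=e$. Hence $O_1'=O'\cup B'$, where each $s'\in O'$ has some $s\in O$ with $s'-s\in V_{f_b(s)-1}$, and so lies outside $b+V_e$, while $B'$ lies in the cosets $B_j+V_{e-1}$, $j\ge2$, that is, in at most $t-1$ cosets of $V_{e-1}$ inside $b+V_e$. Since $0\in O$, we have $0\notin b+V_e$, so $0\in O'$, and $O'$ is derived from $O$ relative to $b+V_e$. Sets derived from $O'$ are derived from $O$, so the hypothesis of the claim holds for $O'$. The induction hypothesis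 on $t$, for $O'$ and $B'$, gives $O_1'\setminus\{0\}\in\mathcal G$. This proves the claim.

**Step 3 (from the claim to all finite sets).** We show $Q\in\mathcal G$ for finite $Q\subset V_d$ by induction on $d$. For $d=0$ use (G0) and (G1). For $d\ge1$ induct on the number $t$ of cosets of $V_{d-1}$, other than $V_{d-1}$ itself, that meet $Q$. If $t=0$ then $Q\subset V_{d-1}$. If $t\ge1$, let $B=Q\cap(b+V_{d-1})\ne\emptyset$ for one such coset and $O=(Q\setminus B)\cup\{0\}$. For $s\in O$ we have $s-b\in V_d\setminus V_{d-1}$, so $f_b\equiv d$ on $O$. Every $O'$ derived from $O$ relative to $b+V_{d-1}$ lies in $O+V_{d-1}\subset V_d$ and meets at most $t-1$ nontrivial cosets, so $O'\setminus\{0\}\in\mathcal G$ by induction. Claim($d-1$) gives $Q\setminus\{0\}\in\mathcal G$, and if $0\in Q$ we use (G1) once more. $\square$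

## 6. Norm convergence along generalized polynomials

We prove Theorem B by showing that a suitable property of $Q$ satisfies (G0)–(G2). The method is in the spirit of Walsh's theorem: a function either pairs with an average of the same kind (a "dual element"), or its averages are negligible, and the averages of a dual element can be rewritten with lower exponents. The rewriting introduces a new parameter $h$ ranging over a box far larger than $J$, so the property must include parameters in boxes that tend to infinity first. An ultrafilter organizes this.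

Fix a system and a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. Recall that every bounded sequence has a limit along $\mathcal U$, that limits respect sums and products, and that every set in $\mathcal U$ is infinite; more precisely, $\mathcal U$ contains all cofinite sets and is closed under finite intersections. A *$p$-box* is a sequence $\mathbf N=(N_k)$ of boxes $N_k\subset\mathbb Z^p$ with $\lim_{k\to\mathcal U}\sigma(N_k)=\infty$ (for $p=0$, $N_k$ is a point and nothing is required). A *function sequence* on $\mathbf N$ is $F=(F_k)$, $F_k:N_k\to L^\infty(\mu)$, with $\sup_{k,n}\|F_k(n)\|_\infty<\infty$. Put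
$$\|F\|_{\mathbf N}=\lim_{k\to\mathcal U}\Big(\mathbb E_{n\in N_k}\|F_k(n)\|_{L^2(\mu)}^2\Big)^{1/2}.$$

**Definition (good).** A finite $Q\subset V$ is *good* if for every $p$ with $Q\subset V^p$, every $p$-box $\mathbf N$, all function sequences $F^{(q)}$ ($q\in Q$) on $\mathbf N$ and every $w\in\mathcal W^{D+p}$, the function sequences
$$A_J=(A_{J,k}),\qquad A_{J,k}(n)=\mathbb E_{l\in J}\,w(l,n)\prod_{q\in Q}T^{q(l,n)}F_k^{(q)}(n)\qquad(J\subset\mathbb Z^D\text{ a box})$$
are *Cauchy*: for every $\varepsilon>0$ there is $L$ with $\|A_J-A_{J'}\|_{\mathbf N}\le\varepsilon$ whenever $\sigma(J),\sigma(J')\ge L$.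

In this definition $J$ is fixed while $k\to\mathcal U$. With $p=0$ and constant sequences $F_k^{(q)}=f^{(q)}$ the norm is that of $L^2(\mu)$. So if every finite $Q$ is good, then, multiplying functions with equal exponents, the averages in Theorem B are Cauchy in $L^2(\mu)$ and Theorem B follows. By Lemma 4 it remains to check (G0), (G1), (G2) for the collection of good sets.

**Step 0 (verification of (G0) and (G1): exponents that do not move with $l$).** For $Q=\emptyset$, $A_{J,k}(n)=\mathbb E_{l\in J}w(l,n)$. The function $(l,l',n)\mapsto w(l,n)\overline{w(l',n)}$ is in $\mathcal W^{2D+p}$, so by Lemma 1 its box averages converge to some $c$. Expanding the square, $\mathbb E_{n\in N_k}|A_{J,k}-A_{J',k}|^2$ is a signed sum of four such averages, over $J\times J\times N_k$, $J\times J'\times N_k$, $J'\times J\times N_k$, $J'\times J'\times N_k$. So it is within $4\varepsilon$ of $c-c-c+c=0$ once $\sigma(J),\sigma(J'),\sigma(N_k)$ are large, and $\sigma(N_k)$ is large for $\mathcal U$-almost all $k$. This is (G0).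

For (G1), if $q-q'\in V_0$, this difference depends on $n$ only, and $T^{q'}F^{(q')}\,T^qF^{(q)}=T^{q'}\big(F^{(q')}\cdot T^{(q-q')(n)}F^{(q)}\big)$. So we have an average for $Q\setminus\{q\}$ with new function sequences. If $q\in V_0$, then $T^{q(n)}F^{(q)}(n)$ is a bounded factor independent of $l$ and $J$.

For (G2) let $q=q_m$, $Q\setminus\{q\}=\{q_1,\dots,q_{m-1}\}$, $q_0=0$, $v_j=q_j-q_m$ and $f_j=f_q(q_j)$ for $0\le j<m$. The assumption $q_j-q\notin V_0$ gives $f_j\ge1$. Assume that every $Q'$ as in (G2) is good. Fix $p,\mathbf N,w$ and $F_j=F^{(q_j)}$; by scaling, $|w|\le1$ and all functions are bounded by $1$. Let $\mathbf H$ be the Hilbert space obtained from the function sequences on $\mathbf N$, with inner product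
$$\langle F,G\rangle=\lim_{k\to\mathcal U}\langle F_k,G_k\rangle_{H_k},\qquad H_k=L^2(N_k\times X)$$
(uniform measure on $N_k$), by dividing out sequences of norm $0$ and completing. Its norm is $\|\cdot\|_{\mathbf N}$. The operators
$$A_JG(n)=\mathbb E_{l\in J}\,w(l,n)\prod_{1\le j<m}T^{q_j(l,n)}F_j(n)\cdot T^{q_m(l,n)}G(n)$$
have norm at most $1$ on every $H_k$ (written $A_{J,k}$ there) and for $\|\cdot\|_{\mathbf N}$. We must show that $(A_Jf)_J$ is Cauchy for $f=F_m$, $|f|\le1$.

**Definition (dual elements).** For boxes $I_k\subset\mathbb Z^D$ with $\lim_{\mathcal U}\sigma(I_k)=\infty$ and $\varphi=(\varphi_k)$ with $\|\varphi_k(n)\|_\infty\le1$, put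
$$b_k(n)=\mathbb E_{h\in I_k}\overline{w(h,n)}\,T^{-q_m(h,n)}\Big(\varphi_k(n)\prod_{1\le j<m}\overline{T^{q_j(h,n)}F_{j,k}(n)}\Big).\tag{3}$$
Moving $T^{q_m}$ to the other side in $\langle A_{I_k,k}G,\varphi_k\rangle$ shows $b_k=A_{I_k,k}^*\varphi_k$. Let $\mathcal A$ be the algebra of function sequences generated by $1$ and all such $b$ and $\bar b$.

**Step 1 (averages of elements of $\mathcal A$ are Cauchy).** This is where exponents drop. By linearity let $\beta=b^{(1)}\cdots b^{(t)}$, $t\ge0$, each factor a dual element (with boxes $I_k^{(i)}$ and functions $\varphi^{(i)}$) or the conjugate of one. For fixed $l$, replacing $h$ by $h+l$ in (3) changes $b_k$ by $o(1)$ in sup norm along $\mathcal U$, uniformly in $n$, because $|I_k\triangle(I_k+l)|/|I_k|\to0$. Recalling $v_0=-q_m$,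
$$T^{q_m(l,n)}b_k(n)=\mathbb E_{h\in I_k}\overline{w(h+l,n)}\;T^{q_m(l,n)+v_0(l+h,n)}\varphi_k(n)\prod_{1\le j<m}T^{q_m(l,n)+v_j(l+h,n)}\overline{F_{j,k}(n)}+o(1).\tag{4}$$
Apply Corollary 3 to $v_0,\dots,v_{m-1}$. Where $\chi_\kappa(l,n,h)=1$,
$$q_m(l,n)+v_j(l+h,n)=q_j(l,n)+d_{j,\kappa}(l,n,h),\qquad d_{j,\kappa}\in V_{f_j-1}.$$
Use a separate variable $h_i$ for the $i$-th factor, occupying the parameter slots $p+(i-1)D+1,\dots,p+iD$, and insert $1=\sum_{\kappa_i}\chi_{\kappa_i}(l,n,h_i)$. For each fixed $J$, up to $o(1)$ in sup norm along $\mathcal U$,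
$$A_J\beta=\sum_{\kappa_1,\dots,\kappa_t}\ \mathbb E_{h_1\in I_k^{(1)},\dots,h_t\in I_k^{(t)}}B_J^{\kappa_1\dots\kappa_t}(n,h_1,\dots,h_t).\tag{5}$$
Here $B_J^{\vec\kappa}$ is an average over $l\in J$ with parameter $(n,h_1,\dots,h_t)$ in the $(p+tD)$-box $N_k\times\prod_iI_k^{(i)}$. Its weight is the product of $w(l,n)$, the $\overline{w(l+h_i,n)}$ or their conjugates, and the $\chi_{\kappa_i}(l,n,h_i)$, so it is in $\mathcal W^{D+p+tD}$. Its functions are the $F_j$, $\overline{F_j}$, $\varphi^{(i)}$ and conjugates, regarded as constant in the $h$'s. Its exponents form the set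
$$Q'=\{q_j:1\le j<m\}\cup\{q_j+d_{j,\kappa_i}(l,n,h_i):0\le j<m,\ 1\le i\le t\},$$
functions with equal exponents being multiplied together. Renaming parameters preserves $V_{f_j-1}$, so every element of $Q'$ differs from some $q_j$, $0\le j<m$, by an element of $V_{f_j-1}$. Thus $Q'$ is as in (G2), hence good, and each $(B_J^{\vec\kappa})_J$ is Cauchy in the norm of the larger box. Since averaging over $h_1,\dots,h_t$ does not increase $L^2$ norms (Cauchy–Schwarz),
$$\|A_J\beta-A_{J'}\beta\|_{\mathbf N}\le\sum_{\vec\kappa}\|B_J^{\vec\kappa}-B_{J'}^{\vec\kappa}\|,$$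
which proves the step.

**Step 2 (bounded approximation of a projection from $\mathcal A$).** Step 3 needs an element of $\mathcal A$ close to the projection of $f$ and bounded by a fixed constant. Let $P$ be the orthogonal projection of $\mathbf H$ onto $\overline{\mathcal A}$ and $\delta=\|f-Pf\|$. For $\eta\in(0,1)$ choose $\tau'\in\mathcal A$ with $\|f-\tau'\|\le\delta+\eta$, and let $|\tau_k'|\le M$. Let $\rho:\mathbb C\to\mathbb D$ be the nearest point projection. It is $1$-Lipschitz and $\rho(f)=f$, so $|f-\rho(\tau')|\le|f-\tau'|$ pointwise. By Stone–Weierstrass pick a polynomial $P_0(z,\bar z)$ with $|P_0-\rho|\le\eta$ on $|z|\le M$, and set $\tau=P_0(\tau',\overline{\tau'})\in\mathcal A$. Then $|\tau_k|\le1+\eta\le2$ and $\|f-\tau\|\le\delta+2\eta$. By Pythagoras, $\|Pf-\tau\|^2=\|f-\tau\|^2-\delta^2\le(\delta+2\eta)^2-\delta^2$, which tends to $0$ with $\eta$.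

**Step 3 (the part of $f$ orthogonal to $\mathcal A$ has negligible averages).** Let $\varepsilon>0$ and, by Step 2, $\tau\in\mathcal A$ with $|\tau_k|\le2$ and $\|Pf-\tau\|\le\varepsilon$. Put $c=\limsup_{\sigma(J)\to\infty}\|A_J(f-\tau)\|_{\mathbf N}$. We claim $c^2\le12\varepsilon$. Assume $c>0$. For each $L\in\mathbb N$ choose a box $J^{(L)}$ with $\sigma(J^{(L)})\ge L$ and $\|A_{J^{(L)}}(f-\tau)\|_{\mathbf N}>c/2$. The set
$$K_L=\{k\ge L:\ \|A_{J^{(L)},k}(f_k-\tau_k)\|_{H_k}>c/2\}$$
is in $\mathcal U$. We now diagonalize, letting the box depend on $k$. For $k\in K_1$ let $L(k)=\max\{L\le k:k\in K_L\}$ and $I_k=J^{(L(k))}$. For $k\notin K_1$, $I_k$ is arbitrary and $\varphi_k=0$. On $K_L\cap K_1\in\mathcal U$ we have $L(k)\ge L$, so $\lim_{\mathcal U}\sigma(I_k)=\infty$. For $k\in K_1$ we have $k\in K_{L(k)}$, so $g_k=A_{I_k,k}(f_k-\tau_k)$ satisfies $|g_k|\le3$ and $\|g_k\|_{H_k}>c/2$. Hence $\|g_k\|_{L^1(N_k\times X)}\ge\|g_k\|_{H_k}^2/3\ge c^2/12$. Let $\varphi_k=g_k/|g_k|$ ($0$ where $g_k=0$), and let $b$ be the dual element of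 $(I_k),\varphi$. Then
$$\frac{c^2}{12}\le\|g_k\|_1=\langle A_{I_k,k}(f_k-\tau_k),\varphi_k\rangle=\langle f_k-\tau_k,b_k\rangle\qquad(k\in K_1).$$
In the limit, $c^2/12\le|\langle f-Pf,b\rangle|+|\langle Pf-\tau,b\rangle|\le0+\varepsilon$, because $b\in\mathcal A$ and $\|b\|\le1$.

**Step 4 (conclusion).** Write $A_Jf=A_J\tau+A_J(f-\tau)$. The first part is Cauchy by Step 1, so $\limsup_{\sigma(J),\sigma(J')\to\infty}\|A_Jf-A_{J'}f\|_{\mathbf N}\le2\sqrt{12\varepsilon}$ for every $\varepsilon>0$. Hence $Q$ is good and (G2) holds. By Lemma 4 every finite $Q\subset V$ is good. This proves Theorem B, and with it (b). $\blacksquare$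

## 7. A van der Corput estimate uniform in the system

From now on $D=1$, and $I$ denotes intervals in $\mathbb Z$. For (a) we regard $a$ as a point of a shift space and its orbit closure as a system, and show that the zeroth coordinate is measurable for a nilpotent factor. The tool for such measurability is the following.

**Fact HK** (Host–Kra, Ann. of Math. 161 (2005)). For an ergodic system $(\Omega,\nu,S)$ there are seminorms $|||\cdot|||_t$, $t\ge1$, on $L^\infty(\nu)$ with
$$|||f|||_1=\Big|\int f\,d\nu\Big|,\qquad|||f|||_{t+1}^{2^{t+1}}=\lim_{H\to\infty}\mathbb E_{1\le h\le H}|||f\circ S^h\cdot\bar f|||_t^{2^t}.$$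
There is a factor $Z_t$ with $E(f|Z_t)=0\iff|||f|||_{t+1}=0$, and $Z_t$ is an inverse limit of ergodic $t$-step nilsystems.

For an irrational rotation by $\alpha$ on $\mathbb T$, $|||f|||_2^4=\lim_H\mathbb E_{h\le H}\big|\sum_j|\widehat f(j)|^2e(jh\alpha)\big|^2=\sum_j|\widehat f(j)|^4$, which vanishes only for $f=0$: the rotation is its own factor $Z_1$. From the recursion, $|||\bar f|||_t=|||f|||_t$. Also $|||f|||_t\le\|f\|_{L^{2^t}}$ by induction on $t$: the averages $\mathbb E_h\|f\circ S^h\bar f\|_{L^{2^t}}^{2^t}=\mathbb E_h\int|f|^{2^t}\circ S^h\,|f|^{2^t}d\nu$ are at most $\int|f|^{2^{t+1}}d\nu$ by Cauchy–Schwarz.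

For bounded $x_h\ge0$ put $\mathsf L_hx_h=\limsup_{H\to\infty}\mathbb E_{1\le h\le H}x_h$. It is monotone and subadditive, $\mathsf L(x)^t\le\mathsf L(x^t)$ for $t\ge1$ (Jensen), and $\sum_{i\le S}\mathsf L(x^i)\le S\,\mathsf L(\sum_ix^i)$ by monotonicity; here $x^i$ denotes the $i$-th sequence. Moreover
$$\limsup_{H\to\infty}\frac2{H^2}\sum_{h=1}^{H-1}(H-h)x_h\le\mathsf L_hx_h,\tag{6}$$
because $\sum_{h<H}(H-h)x_h=\sum_{N=1}^{H-1}N\,\mathbb E_{1\le h\le N}x_h$, and the weights $2N/H^2$ have sum $(H-1)/H\to1$ while each single one tends to $0$. We write $\Delta_hB=B\circ S^h\cdot\bar B$ and $\Delta_hb(l)=b(l+h)\overline{b(l)}$.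

**Definition (pointed system).** A *pointed system* $(\Omega,S,\omega)$ is a compact metric space with a homeomorphism $S$, uniquely ergodic with invariant measure $\nu$, and a point $\omega\in\Omega$.

**Definition ($\Lambda$).** For finite $Q\subset V^p$, a GP $w$ on $\mathbb Z^{1+p}$ with $|w|\le1$, $n\in\mathbb Z^p$ and $b:\mathbb Z\to\mathbb D$ let
$$\Lambda_I(Q,w,n;b)=\sup\Big|\mathbb E_{l\in I}\,w(l,n)b(l)\int F_0\prod_{q\in Q}T^{q(l,n)}F_q\,d\mu\Big|,\tag{7}$$
the supremum over **all** systems with $\ell$ commuting transformations and all $F_0,F_q$ bounded by $1$. For $B\in C(\Omega)$, $|B|\le1$, $b(l)=B(S^l\omega)$, put $\Lambda(Q,w,n;B)=\limsup_{|I|\to\infty}\Lambda_I(Q,w,n;b)$.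

The supremum over all systems is what will make $k$ independent of the system. Since $|\Lambda_I(b)-\Lambda_I(b')|\le\mathbb E_I|b-b'|$, unique ergodicity gives $|\Lambda(B)-\Lambda(B')|\le\|B-B'\|_{L^1(\nu)}$. The unit ball of $C(\Omega)$ is $L^1$-dense in that of $L^\infty(\nu)$ (approximate, then apply the nearest point projection to $\mathbb D$). So $\Lambda(Q,w,n;\cdot)$ extends uniquely to an $L^1$-Lipschitz function on the unit ball of $L^\infty(\nu)$.

**Lemma 5 (van der Corput).** Let $u$ map $\mathbb Z$ to a Hilbert space, $\|u(l)\|\le1$, and $1\le H\le|I|$. Then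
$$\|\mathbb E_{l\in I}u(l)\|^2\le\frac1H+\frac2{H^2}\sum_{h=1}^{H-1}(H-h)\big|\mathbb E_{l\in I}\langle u(l+h),u(l)\rangle\big|+O(H/|I|).$$

*Proof.* $\mathbb E_Iu(l)=\mathbb E_{l\in I}\mathbb E_{0\le i<H}u(l+i)+O(H/|I|)$. By Jensen, $\|\mathbb E_Iu\|^2\le\mathbb E_{0\le i,i'<H}\mathbb E_{l\in I}\langle u(l+i),u(l+i')\rangle+O(H/|I|)$. The terms $i=i'$ contribute at most $1/H$. For $i\ne i'$ shift $l$ by $\min(i,i')$, with error $O(H/|I|)$. Each $h=|i-i'|$ occurs for $2(H-h)$ pairs, in complex conjugate couples. $\square$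

**Proposition 6.** For every finite $Q\subset V^p$ and GP $w$ on $\mathbb Z^{1+p}$, $|w|\le1$, there are $r\ge0$, $C\ge1$ and GPs $w_1,\dots,w_S$ on $\mathbb Z^{1+p+r}$, $|w_i|\le1$, such that for every pointed system, every $B$ in the unit ball of $L^\infty(\nu)$ and every $n\in\mathbb Z^p$
$$\Lambda(Q,w,n;B)^{2^r}\le C\,\mathsf L_{h_1}\cdots\mathsf L_{h_r}\sum_{i=1}^S\Lambda\big(\emptyset,w_i,(n,h_1,\dots,h_r);\Delta_{h_1}\cdots\Delta_{h_r}B\big).\tag{8}$$

On the right no transformation is left: $\Lambda_I(\emptyset,w_i,\cdot\,;b)=|\mathbb E_Iw_ib|$.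

*Proof.* Let $\mathcal G$ be the collection of $Q$ for which this holds for all $p$ with $Q\subset V^p$ and all $w$. We verify the rules of Lemma 4. For (G0) take $r=0$, $C=1$, $w_1=w$. For (G1), the rewriting of Section 6 (for fixed $n$, absorb $T^{(q-q')(n)}F_q$ into $F_{q'}$, or $T^{q(n)}F_q$ into $F_0$) gives $\Lambda_I(Q,\cdot)\le\Lambda_I(Q\setminus\{q\},\cdot)$. For (G2) use the notation $q_j,v_j,f_j,\chi_\kappa,d_{j,\kappa}$ of Section 6.

**Step 1 (one application of van der Corput).** Let $B\in C(\Omega)$. Applying $T^{-q_m(l,n)}$ inside the integral,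
$$\mathbb E_{l\in I}wb\int F_0\prod_{j=1}^mT^{q_j}F_j\,d\mu=\int F_m\cdot\mathbb E_{l\in I}u(l)\,d\mu,\qquad u(l)=w(l,n)b(l)\prod_{0\le j<m}T^{v_j(l,n)}F_j,$$
which is at most $\|\mathbb E_Iu\|$ in absolute value. By Lemma 5 we need $\langle u(l+h),u(l)\rangle$. Applying $T^{q_m(l,n)}$ inside the inner product, and using that $w$ is real,
$$\langle u(l+h),u(l)\rangle=w(l+h,n)w(l,n)\Delta_hb(l)\int\prod_{0\le j<m}T^{q_j(l,n)+v_j(l+h,n)-v_j(l,n)}F_j\;T^{q_j(l,n)}\overline{F_j}\,d\mu .$$
Insert $1=\sum_\kappa\chi_\kappa(l,n,h)$. This gives $|\mathbb E_{l\in I}\langle u(l+h),u(l)\rangle|\le\sum_\kappa\Lambda_I(Q_\kappa',w_\kappa',(n,h);\Delta_hb)$ with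
$$w_\kappa'(l,n,h)=w(l+h,n)w(l,n)\chi_\kappa(l,n,h),\quad Q_\kappa'=\{q_j:1\le j<m\}\cup\{q_j+d_{j,\kappa}:0\le j<m\}.$$
Here $T^{q_0}\overline{F_0}=\overline{F_0}$ plays the role of $F_0$, and functions with equal exponents are multiplied. $Q_\kappa'$ is as in (G2), hence in $\mathcal G$. Take the supremum over systems, then $\limsup_{|I|\to\infty}$ with $H$ fixed, and extend to $B$ in the unit ball of $L^\infty(\nu)$ by continuity, as $\|\Delta_hB-\Delta_hB'\|_1\le2\|B-B'\|_1$. Then let $H\to\infty$ and use (6):
$$\Lambda(Q,w,n;B)^2\le\mathsf L_h\sum_\kappa\Lambda(Q_\kappa',w_\kappa',(n,h);\Delta_hB).\tag{9}$$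
The same argument with $Q=\emptyset$ (scalar $u=wb$, no splitting needed) gives
$$\Lambda(\emptyset,w,n;B)^2\le\mathsf L_h\Lambda\big(\emptyset,\,w(l+h,n)w(l,n),\,(n,h);\,\Delta_hB\big).\tag{10}$$

**Step 2 ($r$ may be raised).** This lets us use one $r$ for several sets. Square (8), use $\mathsf L(x)^2\le\mathsf L(x^2)$ repeatedly and $(\sum_{i\le S}x_i)^2\le S\sum x_i^2$, apply (10) to each $\Lambda(\emptyset,w_i,\cdot)^2$, and use $\sum_{i\le S}\mathsf L(x^i)\le S\,\mathsf L(\sum_ix^i)$. So (8) with some $r$ implies (8) with $r+1$, with constant $C^2S^2$ and new $w_i$.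

**Step 3 (combining).** By Step 2 choose a common $r$ for the finitely many pairs $(Q_\kappa',w_\kappa')$, $\kappa\le K$. From (9), Jensen and Hölder,
$$\Lambda(Q,w,n;B)^{2^{r+1}}\le K^{2^r-1}\,\mathsf L_h\sum_\kappa\Lambda(Q_\kappa',w_\kappa',(n,h);\Delta_hB)^{2^r}.$$
Insert (8) for $(Q_\kappa',w_\kappa')$ with parameter $(n,h)$ and the function $\Delta_hB$, take the largest constant, and move $\sum_\kappa$ inside the operators $\mathsf L$ at the cost of a factor $K$. This is (8) for $Q$ with $r+1$. So (G2) holds, and Lemma 4 finishes the proof. $\square$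

**Definition (the number $k$).** Let $q_j=([p_{1,j}],\dots,[p_{\ell,j}])$ and $Q=\{q_1,\dots,q_m\}$ ($p=0$). Fix $r,C,w_1,\dots,w_S$ from Proposition 6 for $Q$ and $w=1$. By Fact BL write
$$w_i(l,h)=f_i(\varphi_i(l,h)x_i),\qquad(l,h)\in\mathbb Z^{1+r},$$
with $\varphi_i$ an ergodic $\mathbb Z^{1+r}$-action by translations on $X_i=G_i/\Gamma_i$. We may assume that $G_i$ is generated by its identity component $G_i^\circ$ and finitely many elements, as explained next. Let $s\ge1$ bound the nilpotency steps of all $G_i$, and set $k=r+s$.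

To see that we may assume this, replace $G_i$ by the subgroup $G_i'$ generated by $G_i^\circ$ and the $\varphi_i$-images of the standard generators. It is open, so its orbits in $X_i$ are open, hence clopen. The orbit of $x_i$ contains the $\varphi_i$-orbit of $x_i$, dense by Fact L, so $G_i'$ is transitive, and its stabilizers are discrete. Thus $X_i$ is a nilmanifold of $G_i'$.

These choices depend only on $\ell,m,(p_{i,j})$. We now have to bound $\Lambda(\emptyset,w_i,\cdot\,;B)$, averages of $B(S^l\omega)$ against a function on a nilmanifold, by a seminorm of $B$.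

## 8. Embedding, distality and cubes on nilmanifolds

**Fact M** (Mal'cev; see Raghunathan, *Discrete Subgroups of Lie Groups*, Ch. II). Let $\mathbb G$ be a connected simply connected nilpotent Lie group and $\Lambda$ discrete cocompact in $\mathbb G$.

* (M1) Each $\mathbb G_j$ is closed, and $\Lambda\cap\mathbb G_j$ is cocompact in $\mathbb G_j$.
* (M2) A polynomial function (in exponential coordinates) vanishing on $\Lambda$ vanishes on $\mathbb G$.
* (M3) A finitely generated torsion-free nilpotent group $\mathsf F$ is a discrete cocompact subgroup of a connected simply connected nilpotent Lie group $\mathsf F_{\mathbb R}$, and every homomorphism from $\mathsf F$ to a connected simply connected nilpotent Lie group extends to a continuous homomorphism on $\mathsf F_{\mathbb R}$.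

The group of a nilmanifold may be disconnected, like $H'$ in Section 1, so Fact M does not apply directly. There $H'/\mathbb Z^3$ sits inside $H/\mathbb Z^3$ with $H$ connected. The first lemma does this in general.

**Lemma 7.** Let $X=G/\Gamma$ be a nilmanifold with $G$ $s$-step, generated by $G^\circ$ and finitely many elements $a_1,\dots,a_u$. There are a connected simply connected $s$-step nilpotent Lie group $\mathbb G$, a discrete cocompact $\Lambda\subset\mathbb G$ and a homeomorphism $\iota$ of $X$ onto a closed subset of $\mathbb G/\Lambda$ such that for every $\gamma\in G$ there is $\hat\gamma\in\mathbb G$ with $\iota(\gamma x)=\hat\gamma\,\iota(x)$ for all $x\in X$.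

*Proof.* **Step 1 (a semidirect product covering $G$).** Let $\pi:N\to G^\circ$ be the universal covering, $\mathfrak n$ the Lie algebra, $\mathsf F$ the free $s$-step nilpotent group on $u$ generators (finitely generated and torsion-free), and $a:\mathsf F\to G$ the homomorphism sending the generators to $a_1,\dots,a_u$. Conjugation by $a(f)$ on $G^\circ$ lifts uniquely to an automorphism $\theta_f$ of $N$, and by uniqueness $\theta:\mathsf F\to\mathrm{Aut}(N)=\mathrm{Aut}(\mathfrak n)$ is a homomorphism. Let $\hat G=N\rtimes_\theta\mathsf F$, $\mathsf F$ discrete, and $\rho(n,f)=\pi(n)a(f)$. This is a homomorphism: $\pi(n)a(f)\pi(n')a(f')=\pi(n\,\theta_f(n'))a(ff')$. It is continuous, open (it is a covering onto the open $G^\circ$ on $N$), surjective as $G=G^\circ a(\mathsf F)$, and has discrete kernel. So it is a local homeomorphism, $\hat\Gamma=\rho^{-1}(\Gamma)$ is discrete, and $\hat G/\hat\Gamma=X$, any $\hat\gamma\in\rho^{-1}(\gamma)$ acting as $\gamma$.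

**Step 2 (the $\theta_f$ are simultaneously unitriangular).** This will let us extend $\theta$ to a connected group. Each $d\theta_f=\mathrm{Ad}(a(f))$ is unipotent. Indeed, if $c(t)$ is a smooth curve in $G$ with $c(0)=1$, $c'(0)=Y$, then $t\mapsto[a,c(t)]=ac(t)a^{-1}c(t)^{-1}$ is again such a curve, with derivative $(\mathrm{Ad}\,a-1)Y$ at $0$. The $s$-fold iterated commutator of $\exp(tY)$ with $a$ is trivial since $G_{s+1}=1$, so $(\mathrm{Ad}\,a-1)^s=0$. By Kolchin's theorem there is a basis of $\mathfrak n$ in which all $d\theta_f$ are unitriangular. Let $U$ be the group of automorphisms of $\mathfrak n$ unitriangular in this basis. If $u_0\in U$, then $u_0^t=\exp(t\log u_0)$ is polynomial in $t$ and an automorphism for $t\in\mathbb Z$, hence for all $t\in\mathbb R$, so $\log u_0$ is a derivation. Thus $U=\exp(\mathfrak u)$ with $\mathfrak u$ the Lie algebra of strictly triangular derivations, and $U$ is a connected simply connected nilpotent Lie group.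

**Step 3 (the group $\mathbb G$).** By (M3), $\theta$ extends to a continuous homomorphism $\mathsf F_{\mathbb R}\to U$. Let $\mathbb G=N\rtimes\mathsf F_{\mathbb R}$, connected and simply connected. It is nilpotent: let $\mathfrak f$ be the Lie algebra of $\mathsf F_{\mathbb R}$. On each quotient of the lower central series of $\mathfrak n$, the ideal $\mathfrak n$ acts trivially and $\mathfrak f$ acts by simultaneously strictly triangularizable maps. So $\mathfrak n$ has a filtration by ideals of $\mathfrak n\rtimes\mathfrak f$ with trivial action on the successive quotients. As $\mathfrak f$ is nilpotent, the lower central series of $\mathfrak n\rtimes\mathfrak f$ enters $\mathfrak n$ and then descends this filtration to $0$. The subgroup $\hat G$ is closed and cocompact in $\mathbb G$, as $\mathbb G/\hat G\cong\mathsf F_{\mathbb R}/\mathsf F$. Hence $\Lambda:=\hat\Gamma$ is discrete and cocompact in $\mathbb G$. The map $\iota:X=\hat G/\hat\Gamma\to\mathbb G/\Lambda$ is injective and continuous on a compact space, so it is a homeomorphism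 onto a closed set, and it has the required equivariance.

**Step 4 (the step is still $s$).** First, $\hat G_{s+1}=1$. The group $\hat G\subset\mathbb G$ is nilpotent. Suppose $\hat G_{c+1}=1$ with $c\ge s+1$. Then $(x_1,\dots,x_c)\mapsto[x_1,\dots,x_c]$ (iterated commutator) is a homomorphism in each variable, so $\hat G_c$ is generated by its values at $x_i\in N\cup\mathsf F$. If all $x_i\in\mathsf F$ the value is $1$, as $\mathsf F$ is $s$-step. If some $x_i\in N$, the value depends continuously on $x_i$ in the connected group $N$, lies in the discrete group $\ker\rho$ (as $G_c=1$), and is $1$ for $x_i=1$; so it is $1$. Hence $\hat G_c=1$, and iterating, $\hat G_{s+1}=1$. Now $(x_1,\dots,x_{s+1})\mapsto[x_1,\dots,x_{s+1}]$ on $\mathbb G^{s+1}$ is polynomial in exponential coordinates and trivial on the discrete cocompact subgroup $\Lambda^{s+1}$, so it is trivial by (M2), and $\mathbb G$ is $s$-step. $\square$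

**Definition (distal).** A homeomorphism $g$ of a compact space $Y$ is *distal* if whenever $g^{n_i}x\to w$ and $g^{n_i}x'\to w$ along the same net, then $x=x'$.

Isometries are distal. So is the map $(y,z)\mapsto(y+\alpha,z+y)$ of $\mathbb T^2$: if two orbits meet in the limit, the first coordinates agree, and then the difference of the second coordinates is constant, so it is $0$.

**Fact E** (Ellis 1958). For a distal $\mathbb Z$-system $(Y,g)$, every pointwise limit of a net $(g^{n_i})$ in $Y^Y$ is a bijection of $Y$.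

**Lemma 8.** An ergodic nilsystem $(Y,g)$ is distal.

*Proof.* By Fact L the $g$-orbits are dense. As in the definition of $k$ we may assume $Y=G/\Gamma$ with $G$ generated by $G^\circ$ and $g$. By Lemma 7, $(Y,g)$ is a subsystem of a translation on some $\mathbb G/\Lambda$, so it suffices to show that a translation $g$ on $\mathbb G/\Lambda$, $\mathbb G$ connected simply connected $s$-step, is distal. We use induction on $s$; $s=0$ is trivial.

The group $\mathbb G_s$ is closed, connected and central, so $\mathbb G/\mathbb G_s$ is connected simply connected of step $s-1$. The image of $\Lambda$ in it is cocompact. It is also discrete: let $\lambda_iz_i\to1$ with $\lambda_i\in\Lambda$, $z_i\in\mathbb G_s$. By (M1) write $z_i=\mu_ik_i$ with $\mu_i\in\Lambda\cap\mathbb G_s$ and $k_i$ in a compact subset of $\mathbb G_s$. Along a subsequence $k_i\to k$, so $\lambda_i\mu_i\to k^{-1}$; as $\Lambda$ is discrete, eventually $\lambda_i\mu_i=k^{-1}\in\mathbb G_s$, so $\lambda_i\in\mathbb G_s$.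

Let $g^{n_i}x\to w$ and $g^{n_i}x'\to w$. By induction $x,x'$ have the same image in $\mathbb G/(\mathbb G_s\Lambda)$, so $x'=zx$ with $z\in\mathbb G_s$ central. Then $w=\lim g^{n_i}zx=zw$. With $w=u\Lambda$ we get $z=u^{-1}zu\in\Lambda$, so $zx=x$ and $x'=x$. $\square$

On $\mathbb T=\mathbb R/\mathbb Z$ the last vertex of a parallelogram $(y,y+a,y+b,y+a+b)$ is determined by the other three. The next lemma is the version for step $s$, with cubes of dimension $s+1$. For $\epsilon\in\{0,1\}^d$ and $h\in\mathbb Z^d$ write $\epsilon\cdot h=\sum\epsilon_ih_i$ and $\mathbf 1=(1,\dots,1)$.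

**Lemma 9.** Let $X=\mathbb G/\Lambda$ with $\mathbb G$ connected simply connected $s$-step nilpotent, $\Lambda$ discrete cocompact, $d=s+1$. There is a compact set $X^{[d]}\subset X^{\{0,1\}^d}$ containing all points $(\gamma^{l+\epsilon\cdot h}y)_\epsilon$ ($\gamma\in\mathbb G$, $y\in X$, $l\in\mathbb Z$, $h\in\mathbb Z^d$), such that two points of $X^{[d]}$ with the same coordinates at all $\epsilon\ne\mathbf 1$ are equal.

*Proof.* **Step 1 (the cube group and its normal form).** Put $\mathbb G_0=\mathbb G$. For $A\subset\{1,\dots,d\}$ and $g\in\mathbb G$ let $g^{[A]}\in\mathbb G^{\{0,1\}^d}$ have coordinate $g$ at those $\epsilon$ with $\epsilon_i=1$ for all $i\in A$, and $1$ elsewhere. Let $\mathcal C$ be the group generated by all $g^{[A]}$, $g\in\mathbb G_{|A|}$. Coordinatewise, $[g^{[A]},h^{[B]}]=[g,h]^{[A\cup B]}$. If $g\in\mathbb G_{|A|}$, $h\in\mathbb G_{|B|}$, then $[g,h]\in\mathbb G_{|A\cup B|}$, also when $A$ or $B$ is empty. Enumerate the subsets as $A_1=\emptyset,\dots,A_{2^d}=\{1,\dots,d\}$ with $|A_i|$ nondecreasing.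 Let $\mathcal N_i$ be the group generated by the $g^{[A_t]}$, $t\ge i$, $g\in\mathbb G_{|A_t|}$, and $\mathcal N_{2^d+1}=1$. Conjugating $g^{[A_t]}$ by $h^{[A]}$ gives $[h,g]^{[A\cup A_t]}g^{[A_t]}$, and $A\cup A_t$ is $A_t$ or has larger cardinality; so $\mathcal N_i$ is normal in $\mathcal C$. Since the $g^{[A_i]}$ with $g\in\mathbb G_{|A_i|}$ form a group, $\mathcal N_i=\{g^{[A_i]}:g\in\mathbb G_{|A_i|}\}\,\mathcal N_{i+1}$. Hence every $\eta\in\mathcal C$ is an ordered product
$$\eta=\prod_{i=1}^{2^d}g_{A_i}^{[A_i]},\qquad g_A\in\mathbb G_{|A|}.\tag{11}$$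

**Step 2 (compactness).** Let $X^{[d]}$ be the image of $\mathcal C$ in $X^{\{0,1\}^d}$. By (M1) choose compact $K_j\subset\mathbb G_j$ with $\mathbb G_j=K_j(\Lambda\cap\mathbb G_j)$. By downward induction there are compact $\mathcal K_i$ with $\mathcal N_i=\mathcal K_i(\mathcal N_i\cap\Lambda^{2^d})$. Indeed let $c=g^{[A_i]}\eta$ with $\eta\in\mathcal N_{i+1}$, and write $g=x\lambda$ with $x\in K_{|A_i|}$, $\lambda\in\Lambda\cap\mathbb G_{|A_i|}$. Then $c=x^{[A_i]}\eta'\lambda^{[A_i]}$ with $\eta'=\lambda^{[A_i]}\eta(\lambda^{[A_i]})^{-1}\in\mathcal N_{i+1}=\mathcal K_{i+1}(\mathcal N_{i+1}\cap\Lambda^{2^d})$. So $\mathcal K_i=\{x^{[A_i]}:x\in K_{|A_i|}\}\mathcal K_{i+1}$ works. Thus $X^{[d]}$ is the image of $\mathcal K_1$, hence compact.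

**Step 3 (it contains the cubes of orbits).** If $y=g\Lambda$, then $(\gamma^{l+\epsilon\cdot h}g)_\epsilon=\prod_i(\gamma^{h_i})^{[\{i\}]}\cdot(\gamma^lg)^{[\emptyset]}\in\mathcal C$.

**Step 4 (the last vertex is determined).** Let $c,c'\in\mathcal C$ have the same images in $X$ at all $\epsilon\ne\mathbf 1$. Then $\eta=c^{-1}c'\in\mathcal C$ has $\eta_\epsilon\in\Lambda$ for $\epsilon\ne\mathbf 1$. Write $\eta$ as in (11). At the indicator vector $1_B$ of a set $B$, $\eta_{1_B}=\prod_{A\subset B}g_A$ (ordered), with $g_B$ the last factor. By induction on $|B|$, $g_B\in\Lambda$ for all $B\ne\{1,\dots,d\}$. Also $g_{\{1,\dots,d\}}\in\mathbb G_{s+1}=1$. Hence $\eta_{\mathbf 1}\in\Lambda$, so $c$ and $c'$ have the same image at $\mathbf 1$ too. $\square$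

The companion statement on the ergodic side bounds averages over cubes by a seminorm of the function at one vertex.

**Lemma 10.** Let $(\Omega',\lambda,R)$ be ergodic, $d\ge1$, and $|f_\epsilon|\le1$ for $\epsilon\in\{0,1\}^d$. Then
$$\limsup_{H\to\infty}\Big|\mathbb E_{h\in[1,H]^d}\int\prod_\epsilon f_\epsilon\circ R^{\epsilon\cdot h}\,d\lambda\Big|\le|||f_{\mathbf 1}|||_d .$$

*Proof.* Induction on $d$. For $d=1$ the limit is $\int f_0\int f_1$ by the mean ergodic theorem. Let $d\ge2$, $h=(h',h_d)$ and $Q_{h'}=\prod_{\epsilon'\in\{0,1\}^{d-1}}f_{(\epsilon',1)}\circ R^{\epsilon'\cdot h'}$. The factors with $\epsilon_d=0$ do not involve $h_d$ and the others multiply to $Q_{h'}\circ R^{h_d}$. So by Cauchy–Schwarz the square of the average is at most $\mathbb E_{h'\in[1,H]^{d-1}}\|\mathbb E_{1\le h_d\le H}Q_{h'}\circ R^{h_d}\|_2^2$. For fixed $K$, insert an average over shifts $t\le K$; composition with $R^{h_d}$ is an isometry, so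
$$\|\mathbb E_{h_d\le H}Q_{h'}\circ R^{h_d}\|\le\|\mathbb E_{1\le t\le K}Q_{h'}\circ R^t\|+2K/H .$$
Expanding the square and writing $\Delta_tf=f\circ R^t\bar f$,
$$\|\mathbb E_{1\le t\le K}Q_{h'}\circ R^t\|_2^2\le\frac1K+\frac2{K^2}\,\mathrm{Re}\sum_{t=1}^{K-1}(K-t)\int\prod_{\epsilon'}(\Delta_tf_{(\epsilon',1)})\circ R^{\epsilon'\cdot h'}\,d\lambda .$$
Average over $h'$, let $H\to\infty$ and use the induction hypothesis: the limsup of the square is at most $\frac1K+\frac2{K^2}\sum_{t<K}(K-t)|||\Delta_tf_{\mathbf 1}|||_{d-1}$. Let $K\to\infty$ and use (6): it is at most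
$$\mathsf L_t|||\Delta_tf_{\mathbf 1}|||_{d-1}\le\Big(\mathsf L_t|||\Delta_tf_{\mathbf 1}|||_{d-1}^{2^{d-1}}\Big)^{2^{-(d-1)}}=|||f_{\mathbf 1}|||_d^2.\qquad\square$$

## 9. The orbit closure of a correlation sequence

Fix a system and $f_0,\dots,f_m$ bounded by $1$, and consider $a(n)$ for $n\in\mathbb Z$. Let $\omega=a\in\mathbb D^{\mathbb Z}$, $S$ the shift, $\Omega$ the closure of $\{S^n\omega:n\in\mathbb Z\}$, and $F(x)=x(0)$, so $F(S^n\omega)=a(n)$. The next lemma uses Theorem B again, now with the nilpotent weights and with larger systems.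

**Lemma 11.** Let $\gamma$ be a translation of a nilmanifold $Y$ and $y\in Y$. The orbit closure $W$ of $(\omega,y)$ under $R=S\times\gamma$ is uniquely ergodic. With its invariant measure $\lambda_y$, which is ergodic, $\lim_{|I|\to\infty}\mathbb E_{n\in I}\Theta(R^n(\omega,y))=\int\Theta\,d\lambda_y$ for $\Theta\in C(\Omega\times Y)$. In particular $(\Omega,S)$ is uniquely ergodic with ergodic measure $\nu$, and $\lambda_y$ projects to $\nu$.

*Proof.* By Stone–Weierstrass, functions with $\Theta(R^n(\omega,y))=\Psi(\gamma^ny)\prod_{i\le t}a^{(*)}(n+h_i)$, each $a^{(*)}\in\{a,\bar a\}$ and $\Psi\in C(Y)$, span a dense subspace. Use $X^t$ with the $\ell t$ commuting transformations that act on the separate coordinates. On it, $\prod_ia^{(*)}(n+h_i)$ is a single correlation sequence: $f_0$ is replaced by $\bigotimes_if_0^{(*)}$, and the functions $f_j^{(*)}$ on the $i$-th coordinate have the GP exponents $q_j(n+h_i)$. Theorem B with $D=1$ and weight $\Psi(\gamma^ny)\in\mathcal W^1$, integrated against $\bigotimes_if_0^{(*)}$, shows that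 the averages $\mathbb E_{n\in I}$ converge, uniformly over intervals with $|I|\to\infty$. By density this holds for all $\Theta\in C(\Omega\times Y)$. If $z=\lim_iR^{n_i}(\omega,y)$, then $\mathbb E_{n\in I}\Theta(R^nz)=\lim_i\mathbb E_{n\in I+n_i}\Theta(R^n(\omega,y))$. So the same limit holds at every $z\in W$, with the same uniformity, and $W$ is uniquely ergodic. For the last sentence take $Y$ a point, and note that the projection of $\lambda_y$ is $S$-invariant. $\square$

So $(\Omega,S,\omega)$ is a pointed system and Section 7 applies to it.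

**Lemma 12.** Let $X=G/\Gamma$ with $G$ $s$-step, generated by $G^\circ$ and finitely many elements, $\Phi\in C(X)$, $\delta>0$. There is $C'=C'(X,\Phi,\delta)$ such that for all $\gamma\in G$, $y\in X$ and $B\in C(\Omega)$ with $|B|\le1$,
$$\lim_{|I|\to\infty}\big|\mathbb E_{l\in I}\Phi(\gamma^ly)B(S^l\omega)\big|\le\delta+C'\,|||B|||_{s+1}.$$

For $X=\mathbb T$, $\Phi(x)=e(x)$, $s=1$, the mechanism is exact: $e$ at the last vertex of a parallelogram equals $e(x_{10})e(x_{01})\overline{e(x_{00})}$.

*Proof.* By Lemma 7 and Tietze's theorem (extend $\Phi$ from $\iota(X)$ to $\mathbb G/\Lambda$) we may assume $G=\mathbb G$ connected simply connected. Let $d=s+1$. By Lemma 9 the projection of $X^{[d]}$ that forgets coordinate $\mathbf 1$ is injective on a compact set, so coordinate $\mathbf 1$ is a continuous function of the others on the compact image. Composing with $\Phi$, extending by Tietze and approximating by Stone–Weierstrass, we find $\Phi_{i,\epsilon}\in C(X)$ ($i\le M$, $\epsilon\ne\mathbf 1$), depending only on $X,\Phi,\delta$,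 with
$$\Big|\Phi(\gamma^{l+|h|}y)-\sum_{i\le M}\prod_{\epsilon\ne\mathbf 1}\Phi_{i,\epsilon}(\gamma^{l+\epsilon\cdot h}y)\Big|\le\delta\qquad(\gamma\in G,\ y\in X,\ l\in\mathbb Z,\ h\in\mathbb Z^d),\tag{12}$$
where $|h|:=\mathbf 1\cdot h$. Let $z$ be the limit of $\mathbb E_{l\in I}\Phi(\gamma^ly)B(S^l\omega)$, which exists by Lemma 11. Shifting $l$ by $|h|$ does not change the limit, so by (12), for every $h$,
$$\Big|z-\sum_i\int\prod_\epsilon B_{i,\epsilon}\circ R^{\epsilon\cdot h}\,d\lambda_y\Big|\le\delta,\qquad R=S\times\gamma,\quad B_{i,\mathbf 1}=B\otimes1,\quad B_{i,\epsilon}=1\otimes\Phi_{i,\epsilon}\ (\epsilon\ne\mathbf 1).$$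
Average over $h\in[1,H]^d$ and let $H\to\infty$. By Lemma 10 for the ergodic measure $\lambda_y$, after scaling,
$$|z|\le\delta+\sum_i\prod_{\epsilon\ne\mathbf 1}\|\Phi_{i,\epsilon}\|_\infty\cdot|||B\otimes1|||_{d,\lambda_y},\qquad|||B\otimes1|||_{d,\lambda_y}=|||B|||_{d,\nu}.$$
The last equality follows from the recursive definition, as $\lambda_y$ projects to $\nu$. $\square$

**Proposition 13.** $F$ is $Z_k(\Omega)$-measurable modulo $\nu$, where $k=r+s$.

*Proof.* **Step 1 (reduction to an orthogonality statement).** It suffices to show $\int FB\,d\nu=0$ whenever $|B|\le1$ and $|||B|||_{k+1}=0$. Applied to $B=\frac12\overline{(F-E(F|Z_k))}$, this gives $\frac12\int|F-E(F|Z_k)|^2d\nu=0$. For $B'\in C(\Omega)$, $|B'|\le1$, $b'(n)=B'(S^n\omega)$, we have $\int FB'd\nu=\lim\mathbb E_Iab'$ and $|\mathbb E_Iab'|\le\Lambda_I(Q,1;b')$, with $Q$ as in the definition of $k$. By continuity $|\int FB\,d\nu|\le\Lambda(Q,1;B)$ for all $B$ in the unit ball of $L^\infty(\nu)$. So (8) gives, with $\Delta_h=\Delta_{h_1}\cdots\Delta_{h_r}$,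
$$\Big|\int FB\,d\nu\Big|^{2^r}\le C\,\mathsf L_{h_1}\cdots\mathsf L_{h_r}\sum_{i\le S}\Lambda(\emptyset,w_i,h;\Delta_hB).\tag{13}$$
Fix $B$ with $|B|\le1$, $|||B|||_{k+1}=0$, and $\delta>0$. Lemma 12 needs continuous functions, while $w_i$ comes from the discontinuous $f_i$. Choose real $\Phi_i\in C(X_i)$ with $\int|f_i-\Phi_i|^2dm_{X_i}\le\delta^2$, where $m_{X_i}$ is Haar measure, and let $\psi_i(l,h)=\Phi_i(\varphi_i(l,h)x_i)$ and $G_i(h)=\lim_{|I|\to\infty}\mathbb E_{l\in I}|w_i-\psi_i|^2(l,h)$. This limit exists by Lemma 1, since for fixed $h$ the function $|w_i-\psi_i|^2$ is a linear combination of elements of $\mathcal W^1$.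

**Step 2 (the replacement error is small: $\mathsf L_{h_1}\cdots\mathsf L_{h_r}G_i(h)^{1/2}\le\delta$).** Put $g=|w_i-\psi_i|^2$. For fixed $h_1,\dots,h_t$, $g$ is in the remaining variables $(l,h_{t+1},\dots,h_r)$ a linear combination of elements of $\mathcal W^{1+r-t}$. By Lemma 1 its box averages converge, to $g_t(h_1,\dots,h_t)$ say, and $g_r=G_i$. Fix $h_1,\dots,h_{t-1}$ and $\eta>0$. If $H$ is large, all box averages in $(l,h_t,\dots,h_r)$ with $h_t$-side $[1,H]$ and other sides of length at least $H$ are within $\eta$ of $g_{t-1}(h_1,\dots,h_{t-1})$. Letting the other sides tend to infinity, $\mathbb E_{h_t\le H}g_t$ is within $\eta$ of $g_{t-1}$. Hence $\lim_H\mathbb E_{h_t\le H}g_t=g_{t-1}$, and the iterated limit of $G_i$ is $g_0$. Since $\varphi_i$ is uniquely ergodic on $X_i$ and $|f_i-\Phi_i|^2$ is bounded and continuous off a closed null set, $g_0=\int|f_i-\Phi_i|^2dm_{X_i}\le\delta^2$. Apply $\mathsf L(x^{1/2})\le\mathsf L(x)^{1/2}$ repeatedly.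

**Step 3 (applying Lemma 12).** We show, with $C_i=C'(X_i,\Phi_i,\delta)$,
$$\Lambda(\emptyset,w_i,h;\Delta_hB)\le G_i(h)^{1/2}+\delta+C_i\,|||\Delta_hB|||_{s+1}.$$
Let $B_j\in C(\Omega)$, $|B_j|\le1$, $B_j\to B$ in $L^2(\nu)$. As everything is bounded by $1$, $\Delta_hB_j\to\Delta_hB$ in every $L^q(\nu)$, $q<\infty$. By Cauchy–Schwarz,
$$\limsup_I|\mathbb E_Iw_i(l,h)\Delta_hB_j(S^l\omega)|\le G_i(h)^{1/2}+\limsup_I|\mathbb E_I\psi_i(l,h)\Delta_hB_j(S^l\omega)|.$$
As $\psi_i(l,h)=\Phi_i(\gamma^ly)$ with $\gamma=\varphi_i(1,0)$, $y=\varphi_i(0,h)x_i$, Lemma 12 bounds the last term by $\delta+C_i|||\Delta_hB_j|||_{s+1}$; the constant does not depend on $y$, hence not on $h$. Let $j\to\infty$. The left side converges because $\Lambda$ is $L^1$-Lipschitz, the right side because $|||\cdot|||_{s+1}$ is a seminorm bounded by $\|\cdot\|_{L^{2^{s+1}}}$.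

**Step 4 (the seminorm term averages to $0$).** The $2^{s+1}$-th power of $\mathsf L_{h_1}\cdots\mathsf L_{h_r}|||\Delta_hB|||_{s+1}$ is at most
$$\mathsf L_{h_1}\cdots\mathsf L_{h_r}|||\Delta_{h_1}\cdots\Delta_{h_r}B|||_{s+1}^{2^{s+1}}=|||B|||_{r+s+1}^{2^{r+s+1}}=0.$$
The equality applies the recursion for the seminorms $r$ times, from the innermost $\mathsf L_{h_r}$ outward; the operators $\Delta_{h_i}$ commute.

By (13), Steps 2–4 and subadditivity, $|\int FB\,d\nu|^{2^r}\le2CS\delta$ for every $\delta>0$: the constants $C_i$ depend on $\delta$ but multiply $0$. $\square$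

## 10. Choosing the base point of the nilsequence

We prove Theorem A. By scaling we may assume $|f_j|\le1$. Let $\varepsilon>0$.

**Step 1 (a nilsystem that approximates $F$).** By Proposition 13 and Fact HK, there are an ergodic $k$-step nilsystem $(Y,m_Y,g)$, a measurable factor map $\pi:\Omega\to Y$, and $\Phi\in C(Y)$ with $\int|F-\Phi\circ\pi|^2d\nu<\varepsilon$.

One would like to take $a_{st}(n)=\Phi(g^n\pi(\omega))$. But $\pi$ is defined only $\nu$-almost everywhere, and $\omega$ is a single point, which may well lie in a null set. So $\pi(\omega)$ has no meaning, and the base point must be found in another way. What we need is a point $e_0\in Y$ for which the orbit of $(\omega,e_0)$ is distributed like the graph of $\pi$.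

**Step 2 (transporting a generic point back to $\omega$).** Let $\lambda=(\mathrm{id}\times\pi)_*\nu$, an ergodic $S\times g$-invariant measure on $\Omega\times Y$, and let $(\omega',y')$ be a point generic for $\lambda$ along $\mathbb E_{0\le n<N}$. It exists by the pointwise ergodic theorem. As $\omega'\in\Omega=\overline{\{S^n\omega:n\in\mathbb Z\}}$ and $Y^Y$ is compact, there is a net $(n_i)$ with $S^{n_i}\omega\to\omega'$ and $g^{n_i}\to\xi$ in $Y^Y$. By Lemma 8 and Fact E, $\xi$ is a bijection of $Y$. Let $e_0=\xi^{-1}(y')$. Then $(S^{n_i}\omega,g^{n_i}e_0)\to(\omega',y')$, so $(\omega',y')$ lies in the orbit closure of $(\omega,e_0)$. By Lemma 11 that orbit closure is uniquely ergodic with measure $\lambda_{e_0}$, so the averages along the orbit of $(\omega',y')$ converge to $\lambda_{e_0}$. They also converge to $\lambda$, as $(\omega',y')$ is generic for $\lambda$. Hence $\lambda_{e_0}=\lambda$.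

**Step 3 (the decomposition).** Put $a_{st}(n)=\Phi(g^ne_0)$, a $k$-step nilsequence, and $a_{er}=a-a_{st}$. By Lemma 11 with $\Theta(x,y)=|F(x)-\Phi(y)|^2$,
$$\lim_{N-M\to\infty}\frac1{N-M}\sum_{n=M}^{N-1}|a_{er}(n)|^2=\int|F(x)-\Phi(y)|^2\,d\lambda_{e_0}=\int|F-\Phi\circ\pi|^2\,d\nu<\varepsilon .$$
Since $k=r+s$ depends only on $\ell$, $m$ and $(p_{i,j})$, this proves Theorem A, hence (a). Together with Theorem B, which gave (b), the conjecture is proved. $\blacksquare$
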